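# Cycle classes that become algebraically trivial only after extending a finite field

## 1. Equality for divisors, for projective space and for surfaces

Let $\mathbb F=\mathbb F_q$ be a finite field of characteristic $p$, let $k=\overline{\mathbb F}$, and let $G=\mathrm{Gal}(k/\mathbb F)$, which is topologically generated by the Frobenius $\varphi:a\mapsto a^q$. For an $\mathbb F$-scheme $S$ write $S_k=S\times_{\mathbb F}k$. Throughout, $X$ is a smooth projective geometrically connected variety over $\mathbb F$.

A class in $CH^i(X)$ is algebraically trivial if it can be deformed to $0$ in a family with a smooth base. Precisely, $CH^i(X)_{\rm alg}$ is the subgroup generated by the differences $W_{t_1}-W_{t_2}$, where $T$ is a smooth integral separated $\mathbb F$-scheme of finite type, $t_1,t_2\in T(\mathbb F)$, $W\in CH^i(T\times X)$, and $W_t$ is the restriction of $W$ to $\{t\}\times X$ (Fulton, *Intersection Theory*, 10.3). The definition over $k$ is the same. Put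
$$CH^i(X)_{\overline{\mathbb F}\text{-alg}}=\operatorname{Ker}\bigl(CH^i(X)\to CH^i(X_k)/CH^i(X_k)_{\rm alg}\bigr)\ \supseteq\ CH^i(X)_{\rm alg}.$$

The question, from Scavia and Suzuki, "Two coniveau filtrations and algebraic equivalence over finite fields" (arXiv:2304.08560), is whether the two groups can differ for $i=2$: if a cycle over $\mathbb F$ can be deformed to zero with parameters in $k$, can it be deformed to zero with parameters in $\mathbb F$? The answer one would first guess is that the groups are equal. Finite fields have trivial Brauer groups, and varieties over them have points of all large degrees, so the usual obstructions to descending a family disappear. Let us test the guess.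

**Divisors.** Let $D\in \mathrm{Pic}(X)$ with $D_k$ algebraically trivial. Let $B$ be the reduced identity component of $\mathrm{Pic}_{X/\mathbb F}$, an abelian variety over $\mathbb F$. Then $D$ gives a point $t\in B(\mathbb F)$. The inclusion $B\subset\mathrm{Pic}_{X/\mathbb F}$ comes from a line bundle $\mathcal P$ on $B\times X$ if and only if a certain class in $\mathrm{Br}(B)$ vanishes. If $X$ has a point over $\mathbb F_{q^m}$, this class dies over $\mathbb F_{q^m}$, so it is killed by $m$ (corestriction). By Lang–Weil, $X$ has points over $\mathbb F_{q^m}$ for all large $m$; taking $m$ and $m+1$, the class is $0$. So $\mathcal P$ exists, and $\mathcal P_t-\mathcal P_0$ and $D$ agree in $\mathrm{Pic}(X_k)$. Since $\mathrm{Pic}(X)\to\mathrm{Pic}(X_k)$ is injective, $D=\mathcal P_t-\mathcal P_0$ is algebraically trivial over $\mathbb F$. The guess holds for $i=1$.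

**Projective space.** For $n\ge2$, $CH^2(\mathbb P^n)=\mathbb Z h^2$. The number $\deg(z\cdot h^{n-2})$ is invariant under algebraic equivalence, over $\mathbb F$ or $k$, so both groups are $0$.

**Surfaces.** Let $\dim X=2$ and $z\in CH^2(X)_{\overline{\mathbb F}\text{-alg}}$. Then $z$ is represented by a $0$-cycle $w$ of degree $0$. Embed $X$ in a projective space. Poonen's Bertini theorem with Taylor conditions (*Bertini theorems over finite fields*, Thm 1.2) gives a hypersurface whose equation vanishes at each point $x$ of the support of $w$ with non-zero image in $\mathfrak m_x/\mathfrak m_x^2$, and which cuts $X$ smoothly elsewhere. So $w$ lies on a smooth curve $C\subset X$, and $C$ is geometrically connected because $C_k$ is an ample divisor on a connected surface. On $C$, $w$ is a divisor of degree $0$, so by the divisor case $w\in CH^1(C)_{\rm alg}$. Pushing forward along $T\times C\to T\times X$ gives $z\in CH^2(X)_{\rm alg}$. The guess holds again.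

## 2. Transfer, the group $A(X)$, and products that die over an extension

**What transfer gives.** Let $z\in CH^2(X)_{\overline{\mathbb F}\text{-alg}}$. A deformation of $z_k$ to $0$ involves finitely many equations, so it exists over some finite $\mathbb F'/\mathbb F$, of degree $N$ say. Pushing forward along $X_{\mathbb F'}\to X$ turns $z_{\mathbb F'}$ into $Nz$. On the right-hand side we get families whose base $T$ is an $\mathbb F'$-scheme, now regarded as an $\mathbb F$-scheme, and whose marked points have residue field $\mathbb F'$. This suggests a slightly larger group of trivial classes.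

**Definition of $A(X)$.** $A(X)\subseteq CH^2(X)$ is the subgroup generated by all $W_*(w)$, where $T$ is a smooth separated $\mathbb F$-scheme of finite type of pure dimension, $W\in CH^2(T\times X)$, and $w$ is a $0$-cycle on $T$ of degree $0$ on every connected component of $T_k$. Here, for a closed point $t\in T$, we let $i_t:X_{\mathbb F(t)}\to T\times X$ be the resulting regular closed embedding and put $W_*(t)=(p_Xi_t)_*\,i_t^*W$, extended linearly to $0$-cycles.

For example, if $X$ is a surface, $T=X$ and $W$ is the diagonal, then $W_*(w)=w$; so every $0$-cycle of degree $0$ lies in $A(X)$.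

**Lemma 1.** (i) $CH^2(X)_{\rm alg}\subseteq A(X)\subseteq CH^2(X)_{\overline{\mathbb F}\text{-alg}}$. (ii) For $\mathbb F'/\mathbb F$ finite, push-forward maps $A(X_{\mathbb F'})$ into $A(X)$. In particular $CH^2(X)_{\overline{\mathbb F}\text{-alg}}/A(X)$ is torsion.

*Proof.* (i) If $T$ is smooth and integral with a rational point, it is geometrically connected, and $t_1-t_2$ has degree $0$ on $T_k$; this gives the first inclusion. For the second, over $k$ the cycle $w_k$ is, on each component of $T_k$, a combination of differences of $k$-points. (ii) Let $T/\mathbb F'$, $W$, $w$ define an element of $A(X_{\mathbb F'})$. As an $\mathbb F$-scheme $T$ is still smooth, $T\times_{\mathbb F'}X_{\mathbb F'}=T\times_{\mathbb F}X$, and $T\times_{\mathbb F}k$ is the disjoint union of the conjugates $T\times_{\mathbb F',\sigma}k$. The degrees of $w$ on the components of a conjugate are those on the components of $T\times_{\mathbb F'}k$, hence $0$. The last claim follows since $Nz$ is the push-forward of $z_{\mathbb F'}$. $\square$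

Variants of the definition of algebraic triviality that use degree-$0$ cycles $w$ on smooth connected $T$, for example curves, are also covered by $A(X)$: the group $G$ permutes the components of $T_k$ transitively and $w_k$ is $G$-invariant, so $w_k$ has the same degree on each, namely $0$. Below we prove non-membership in $A(X)$, which is the strongest form.

**Where the arguments stop.** Transfer stops at the factor $N$: it says nothing about a class of order $\ell$ that dies over an extension of degree $\ell$. The divisor argument ended with the injectivity of $\mathrm{Pic}(X)\to\mathrm{Pic}(X_k)$, which has no analogue for $CH^2$. Indeed, let $\ell\neq p$ be a prime and $K/\mathbb F$ the extension of degree $\ell$. Suppose $L\in\mathrm{Pic}(X)$ becomes divisible over $K$, say $L_K=\ell M$, and let $N\in\mathrm{Pic}(X)[\ell]$. Then $z=c_1(L)\cdot c_1(N)$ satisfies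
$$z|_{X_K}=\ell c_1(M)\cdot c_1(N)=c_1(M)\cdot c_1(\ell N)=0 .\tag{1}$$
If $M$ descends to $\mathbb F$ the same computation gives $z=0$. If $M$ does not descend, nothing forces $z$ to vanish, and no computation over $k$ can see $z$. We shall show that such a $z$ can lie outside $A(X)$, so the guess is wrong.

**Theorem 2.** Let $\mathbb F$ be any finite field, $\ell\ne p$ a prime, $r\ge1$, $d\ge2\ell+2$, and let $K/\mathbb F$ be the extension of degree $\ell$. There is a smooth projective geometrically connected $X/\mathbb F$ of dimension $d$ and a homomorphism $(\mathbb Z/\ell)^r\to\ker(CH^2(X)\to CH^2(X_K))$ whose composite with $CH^2(X)\to CH^2(X)/A(X)$ is injective. Hence $(\mathbb Z/\ell)^r\hookrightarrow CH^2(X)_{\overline{\mathbb F}\text{-alg}}/CH^2(X)_{\rm alg}$, and in particular $CH^2(X)_{\rm alg}\neq CH^2(X)_{\overline{\mathbb F}\text{-alg}}$.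

The case $r=1$ answers the question over every finite field: take $\ell=2$, $d=6$ if $p$ is odd, and $\ell=3$, $d=8$ if $p=2$.

## 3. The part of $H^4(X,\mathbb Z_\ell(2))$ invisible over $k$

**Coefficients.** Cohomology is étale, and $H^i(-,\mathbb Z_\ell(j))=\varprojlim_\nu H^i(-,\mathbb Z/\ell^\nu(j))$, likewise for $H^i_c$. All the groups with $\mathbb Z/\ell^\nu(j)$-coefficients below are finite, and $\varprojlim$ is exact on inverse systems of finite groups, so long exact sequences survive the limit. Let $\rho$ be reduction mod $\ell$. Let $\mathrm{Bock}:H^i(-,\mu_\ell^{\otimes j})\to H^{i+1}(-,\mathbb Z_\ell(j))$ be the limit of the connecting maps of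
$$0\to\mathbb Z/\ell^\nu(j)\xrightarrow{\ \ell\ }\mathbb Z/\ell^{\nu+1}(j)\to\mathbb Z/\ell(j)\to0 .$$
Then $\ker\mathrm{Bock}$ is the image of $\rho$, and the image of $\mathrm{Bock}$ is the $\ell$-torsion $H^{i+1}(-,\mathbb Z_\ell(j))[\ell]$. The mod $\ell$ Bockstein is $\beta=\rho\circ\mathrm{Bock}$. The sign $\pm$ stands for signs that never matter. The cycle class map $\mathrm{cl}:CH^i\to H^{2i}(-,\mathbb Z_\ell(i))$ on smooth schemes is multiplicative and compatible with pullbacks, proper push-forwards and Chern classes.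

**Step 1: an exact sequence from $S_k$ to $S$.** The purpose is to describe explicitly the classes on $S$ that vanish on $S_k$. Let $I_\nu$ be the sheaf on $\mathrm{Spec}\,\mathbb F$ given by the $G$-module of locally constant functions $G\to\mathbb Z/\ell^\nu$; it is the direct image of $\mathbb Z/\ell^\nu$ from $\mathrm{Spec}\,k$. Translation by $\varphi$ is an automorphism of $I_\nu$ ($G$ is abelian), again written $\varphi$, and
$$0\to\mathbb Z/\ell^\nu\to I_\nu\xrightarrow{\varphi-1}I_\nu\to0$$
is exact. The kernel consists of the constants because $\varphi$ generates $G\cong\widehat{\mathbb Z}$ topologically. For surjectivity we must solve $f(x+1)-f(x)=g(x)$ with $g$ periodic mod $m$: the function $f(x)=\sum_{0\le j<x}g(j)$ satisfies $f(x+m\ell^\nu)-f(x)=\ell^\nu\sum_{j \bmod m}g(j)=0$, so it is periodic mod $m\ell^\nu$. The sequence defines a morphism $\partial:I_\nu\to\mathbb Z/\ell^\nu[1]$.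

Let $S/\mathbb F$ be of finite type, $f:S_k\to S$ the projection and $E$ a sheaf of $\mathbb Z/\ell^\nu$-modules on $S$. As $I_\nu$ is flat over $\mathbb Z/\ell^\nu$, tensoring the sequence with $E$ keeps it exact. Moreover $E\otimes I_\nu=f_*f^*E$, and $f_*$ is exact since $f$ is a limit of finite étale maps, so $H^i(S,E\otimes I_\nu)=H^i(S_k,E)$. For $S$ separated the same holds for $H^i_c$: with $j$ a compactification, $j_!(E\otimes I_\nu)=j_!E\otimes I_\nu$. Translation by $\varphi$ becomes the Galois action of $\varphi^{\pm1}$. The long exact sequence, and its limit over $\nu$, give for $\mathbb Z/\ell^\nu(j)$ and $\mathbb Z_\ell(j)$, and for $H$ and $H_c$,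
$$0\to H^i(S_k)_G\xrightarrow{\ \partial\ }H^{i+1}(S)\to H^{i+1}(S_k)^G\to0,\tag{2}$$
where $(-)_G$ is the cokernel of $\varphi-1$. For instance, for $S=\mathrm{Spec}\,\mathbb F$ and coefficients $\mu_\ell$, the case $i=0$ says that $\mathbb F^*/\mathbb F^{*\ell}=H^1(\mathbb F,\mu_\ell)$ is $\mu_\ell(k)/(q-1)$: it is $0$ unless $\ell\mid q-1$, as it should be.

**Step 2: compatibilities of $\partial$.** The purpose is to be able to compute with $\partial$. Put $\partial_E=\mathrm{id}_E\otimes\partial:E\otimes I_\nu\to E[1]$. If $E$ is killed by $\ell^\nu$ and $N\ge\nu$, then $E\otimes_{\mathbb Z/\ell^N}I_N=E\otimes_{\mathbb Z/\ell^\nu}I_\nu$, so $\partial_E$ does not depend on the level and we may treat sheaves killed by different powers of $\ell$ together.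

1. Pullbacks (and, for $H_c$, pullbacks by proper maps) commute with $\partial$, because the defining sequence comes from $\mathrm{Spec}\,\mathbb F$.
2. Connecting maps, in particular $\mathrm{Bock}$, commute with $\partial$ up to sign. Tensoring $0\to E'\to E\to E''\to0$ with the defining sequence gives a $3\times3$ diagram with exact rows and columns, and in such a diagram the two composite connecting maps $H^i(S,E''\otimes I)\to H^{i+2}(S,E')$ agree up to sign.
3. If $v\in H^i(S_k,E)=H^i(S,E\otimes I)$ and $e\in H^j(S,E')$, then by the projection formula for $f$ the product $v\cup e\in H^{i+j}(S,E\otimes E'\otimes I)$ is $v\cup e_k$. Applying $\partial$ to the $I$-factor gives $\partial(v\cup e_k)=\pm\partial(v)\cup e$. The same holds for $v\in H_c$.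
4. For $g:S'\to S$ smooth of relative dimension $\tau$, the trace $Rg_!g^*E(\tau)[2\tau]\to E$ is $\mathrm{Tr}\otimes E$; it is natural in $E$ and compatible with base change to $k$. Hence $g_*\partial=\pm\partial g_*$.

**Non-vanishing of the class is not enough.** If $z_k=0$ in $CH^2(X_k)$, then (2) gives $\mathrm{cl}(z)=\partial(\alpha)$ with $\alpha\in H^3(X_k,\mathbb Z_\ell(2))$, so one is tempted to find $z$ with $\mathrm{cl}(z)\neq0$ and stop. But algebraically trivial classes may also have non-zero class there. Let $E$ be an elliptic curve with a point $t\in E(\mathbb F)$ of order $\ell$, $X=E\times\mathbb P^1$, and $z=([t]-[0])\times\mathrm{pt}$, which is algebraically trivial with $T=E$. Its push-forward to $E$ is $[t]-[0]$, a non-zero element of order $\ell$ of the finitely generated group $\mathrm{Pic}(E)$. Since $\mathrm{Pic}(E)/\ell^\nu\hookrightarrow H^2(E,\mu_{\ell^\nu})$ for all $\nu$, the map $\mathrm{Pic}(E)\otimes\mathbb Z_\ell\to H^2(E,\mathbb Z_\ell(1))$ is injective, so $\mathrm{cl}([t]-[0])\ne0$ and therefore $\mathrm{cl}(z)\neq0$.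 We need a property of $\alpha$ that all classes from $A(X)$ share and that a suitable $z$ violates.

## 4. The operation $Q_1$ and Künneth components of type $(1,3)$

Over $k$ we fix $\mathbb Z_\ell(1)\cong\mathbb Z_\ell$ and drop twists whenever the $G$-action plays no role; another choice rescales classes by units.

**Steenrod operations.** For $S$ of finite type over $k$, $H^*(S,\mathbb F_\ell)$ carries natural additive Steenrod operations with the usual properties. The reason is Verdier's theorem: $H^*(S,\mathbb F_\ell)$ is the filtered colimit, over étale hypercoverings $U_\bullet$ up to homotopy, of the cohomology of the simplicial sets $\pi_0(U_\bullet)$, compatibly with cup products, Bocksteins and pullbacks (see also Epstein, *Steenrod operations in homological algebra*). We use only $\beta$ and $P^1$ (degree $2\ell-2$) for $\ell$ odd, and $Sq^1=\beta$, $Sq^2$ for $\ell=2$, together with the Cartan formulas and these facts: $P^1u=u^\ell$ if $|u|=2$ and $P^1x=0$ if $|x|=1$; $Sq^2u=u^2$ if $|u|=2$ and $Sq^2x=0$ if $|x|=1$; $Sq^1x=x^2$ if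 $|x|=1$.

**Definition of $Q_1$.** $Q_1=P^1\beta-\beta P^1$ for $\ell$ odd and $Q_1=Sq^2Sq^1+Sq^1Sq^2$ for $\ell=2$; it has degree $2\ell-1$.

*$Q_1$ is an additive graded derivation:* $Q_1(uv)=Q_1(u)v+(-1)^{|u|}uQ_1(v)$. For $\ell$ odd,
$$P^1\beta(uv)=P^1\beta u\cdot v+\beta u\cdot P^1v+(-1)^{|u|}\bigl(P^1u\cdot\beta v+u\cdot P^1\beta v\bigr),$$
$$\beta P^1(uv)=\beta P^1u\cdot v+(-1)^{|u|}P^1u\cdot\beta v+\beta u\cdot P^1v+(-1)^{|u|}u\cdot\beta P^1v,$$
since $P^1$ does not change the parity of degrees; subtract. For $\ell=2$, using $Sq^2(uv)=Sq^2u\,v+Sq^1u\,Sq^1v+u\,Sq^2v$ and $Sq^1Sq^1=0$,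
$$Sq^2Sq^1(uv)=Sq^2Sq^1u\,v+Sq^1u\,Sq^2v+Sq^2u\,Sq^1v+u\,Sq^2Sq^1v,$$
$$Sq^1Sq^2(uv)=Sq^1Sq^2u\,v+Sq^2u\,Sq^1v+Sq^1u\,Sq^2v+u\,Sq^1Sq^2v;$$
add.

(a) If $|x|=1$ and $u=\beta x$, then $Q_1x=u^\ell$ and $Q_1u=0$. Indeed $P^1x=0$ and $P^1u=u^\ell$ (resp. $Sq^2x=0$, $Sq^2u=u^2$) give the first claim, and $\beta u=0$ gives $Q_1u=\mp\beta(u^\ell)=\mp\ell u^{\ell-1}\beta u=0$.

(b) If $N$ is a line bundle and $\bar c=\rho(c_1(N))$, then $\beta\bar c=0$ because $\bar c$ lifts to $\mathbb Z_\ell$-coefficients, and $Q_1\bar c=\mp\beta(\bar c^{\,\ell})=0$.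

For example, in $H^*((\mathbb Z/2)^2,\mathbb F_2)=\mathbb F_2[x,y]$ the class $\beta(xy)=x^2y+xy^2$ has $Q_1\beta(xy)=x^2y^4+x^4y^2\neq0$.

**Lemma 3.** Let $S$ be smooth, separated, of finite type over $k$, and $V\in CH^2(S)$. Then $Q_1(\rho(\mathrm{cl}(V)))=0$.

*Proof.* The point is to write $V$ in terms of Chern classes of vector bundles, to which (b) applies. We may assume that $V$ is an integral closed subscheme of codimension 2. On the regular separated noetherian scheme $S$ every coherent sheaf is a quotient of a locally free sheaf of finite rank (SGA 6, II.2.2.7.1), so $\mathcal O_V$ has a finite locally free resolution, and $c_2(\mathcal O_V)\in CH^2(S)$ is defined. It equals $-[V]$: removing the singular locus of $V$, of codimension $\ge3$ in $S$, does not change $CH^2$, and for smooth $V$ this is Riemann–Roch without denominators (Fulton, §15.3). (As a check, if $V=D_1\cap D_2$ is a complete intersection of divisors, the Koszul resolution gives $c(\mathcal O_V)=(1-D_1-D_2)(1-D_1)^{-1}(1-D_2)^{-1}$, whose degree-2 part is $D_1^2+D_1D_2+D_2^2-(D_1+D_2)^2=-D_1D_2$.)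 So $\mathrm{cl}(V)$ is an integral polynomial in Chern classes of vector bundles. As $Q_1$ is a derivation, it suffices that $Q_1\rho(c_i(\mathcal E))=0$ for each vector bundle $\mathcal E$. Pullback to the flag bundle of $\mathcal E$ is injective on cohomology, and there $c_i(\mathcal E)$ is a polynomial in first Chern classes of line bundles, which $Q_1$ kills by (b). $\square$

Simpler operations would not serve. $P^1$ (resp. $Sq^2$) does not kill algebraic classes: on $\mathbb P^\ell\times\mathbb P^\ell$ with hyperplane classes $c,c'$ it sends $cc'$ to $c^\ell c'+cc'^{\,\ell}\ne0$. And $\beta$ kills all reductions of $\mathbb Z_\ell$-classes, so it distinguishes nothing.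

For $X$ smooth projective geometrically connected over $\mathbb F$, let
$$\mathcal N=\{\gamma\in H^3(X_k,\mathbb Z_\ell(2)):\ Q_1(\rho(\gamma))=0\},$$
a subgroup because $Q_1$ is additive.

**Proposition 4.** $\mathrm{cl}(A(X))\subseteq\partial(\mathcal N)$ in $H^4(X,\mathbb Z_\ell(2))$.

*Proof.* Let $T,W,w$ be as in the definition of $A(X)$, $\tau=\dim T$, $\xi=\mathrm{cl}(W)\in H^4(T\times X,\mathbb Z_\ell(2))$.

**Step 1: the class of $W_*(w)$ as a correspondence.** We want a formula in which only the class of $w$ on $T$ varies. A closed point $t$ has a class $\mathrm{cl}_c(t)\in H^{2\tau}_c(T,\mathbb Z_\ell(\tau))$, the Gysin image of $1\in H^0(t)$. Since $X$ is proper, $p_T^*:H^{2\tau}_c(T)\to H_c^{2\tau}(T\times X)$ exists, and it sends $\mathrm{cl}_c(t)$ to $i_{t*}1$. Let $p_{X*}:H_c^{2\tau+m}(T\times X,\mathbb Z_\ell(\tau+j))\to H^m(X,\mathbb Z_\ell(j))$ be the trace. The projection formula and functoriality of traces give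
$$p_{X*}\bigl(p_T^*\mathrm{cl}_c(t)\cup\xi\bigr)=p_{X*}i_{t*}i_t^*\xi=(p_Xi_t)_*i_t^*\xi=\mathrm{cl}(W_*(t)),$$
and by linearity the same with $w$ in place of $t$.

**Step 2: passing through $\partial$.** Now we use that $w$ has degree $0$. The image of $\mathrm{cl}_c(w)$ in $H_c^{2\tau}(T_k,\mathbb Z_\ell(\tau))=\bigoplus_{\pi_0(T_k)}\mathbb Z_\ell$ is the vector of degrees of $w$, which is $0$. By (2) for $H_c$, $\mathrm{cl}_c(w)=\partial(b)$ with $b\in H_c^{2\tau-1}(T_k,\mathbb Z_\ell(\tau))$. By the compatibilities of $\partial$ with $p_T^*$, with the cup product by $\xi$ and with $p_{X*}$,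
$$\mathrm{cl}(W_*(w))=\pm\partial(\gamma_w),\qquad\gamma_w=p_{X*}(p_T^*b\cup\xi_k)\in H^3(X_k,\mathbb Z_\ell(2)).$$

**Step 3: only the $(1,3)$-component of $\xi$ matters.** We compute $\rho(\gamma_w)$. By Künneth, $\rho(\xi_k)\in\bigoplus_iH^i(T_k,\mathbb F_\ell)\otimes H^{4-i}(X_k,\mathbb F_\ell)$. Write its $(1,3)$-component as $\sum_\kappa e_\kappa\otimes a_\kappa$ with the $e_\kappa\in H^1(T_k,\mathbb F_\ell)$ linearly independent. For $e\otimes a$ in bidegree $(i,4-i)$ the projection formula gives
$$p_{X*}\bigl(p_T^*(\rho(b)\cup e)\cup p_X^*a\bigr)=p_{X*}p_T^*(\rho(b)\cup e)\cup a .$$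
Here $\rho(b)\cup e\in H_c^{2\tau-1+i}(T_k)$. If $i=0$, the first factor lies in $H^{-1}(X_k)=0$. If $i\ge2$, it vanishes because $H_c^{>2\tau}(T_k)=0$. If $i=1$, it is $\mathrm{Tr}(\rho(b)\cup e)\in\mathbb F_\ell$ by base change for traces. So
$$\rho(\gamma_w)=\sum_\kappa\pm\mathrm{Tr}(\rho(b)\cup e_\kappa)\,a_\kappa.$$

**Step 4: $Q_1a_\kappa=0$.** We apply $Q_1$ to the algebraic class $\xi_k$ and look at one Künneth component. By Lemma 3 on $T_k\times X_k$, $Q_1\rho(\xi_k)=0$. Consider the component in $H^1(T_k)\otimes H^{2\ell+2}(X_k)$. For $e\otimes a$ in bidegree $(i,4-i)$ we have $Q_1(e\otimes a)=Q_1e\otimes a\pm e\otimes Q_1a$. The first term has $T$-degree $i+2\ell-1\ge3$, so it never contributes; the second has $T$-degree $i$, so it contributes only for $i=1$. The component is therefore $-\sum_\kappa e_\kappa\otimes Q_1a_\kappa$. It is $0$ and the $e_\kappa$ are independent, so $Q_1a_\kappa=0$ for all $\kappa$. By Step 3, $Q_1\rho(\gamma_w)=0$, i.e. $\gamma_w\in\mathcal N$. $\square$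

So we need $X$ with a product $z$ as in (1) such that $\mathrm{cl}(z)=\pm\partial(\alpha)$ with $Q_1\rho(\alpha)\neq0$, and such that $\partial$ loses no information, i.e. $G$ acts trivially on $H^3(X_k,\mathbb Z_\ell(2))$. The example in $\mathbb F_2[x,y]$ above suggests $\alpha=\mathrm{Bock}(x\cup y)$ on a quotient by an elementary abelian group.

## 5. A quotient of a complete intersection with a twisted Frobenius

**A toy model.** Let $p$ be odd, $\ell=2$, $K=\mathbb F(\sqrt\delta)$. On $\mathbb P^1_{\mathbb F}$ consider the involution $[y_0:y_1]\mapsto[y_1:\delta y_0]$. Its matrix has square $\delta$, a non-square, so no multiple of the matrix over $\mathbb F$ is an involution, whereas over $K$ one is. With $y_0=t_0+t_1$ and $y_1=\sqrt\delta(t_0-t_1)$ the involution of order 2 on linear forms is $t_0\mapsto t_0$, $t_1\mapsto-t_1$, and Frobenius, which fixes $y_0,y_1$, interchanges $t_0$ and $t_1$. So the action on $\mathcal O(1)$ exists over $K$, and Frobenius changes it by the sign character. This is the mechanism that makes $M$ fail to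 descend.

**Step 1: a form of projective space with a group action.** We build the ambient space with a Frobenius that permutes eigenvectors. Choose $s$ with $(\ell-1)\ell^rs\ge d+1$, put $n+1=\ell^{r+1}s$ and $c=n-d$; then
$$c=\ell^{r+1}s-1-d\ \ge\ \ell^{r+1}s-(\ell-1)\ell^rs=\ell^rs.$$
(For $p$ odd, $\ell=2$, $r=1$, $d=6$ one can take $s=4$, $n=15$, $c=9$.) Let $A=k[t_{i,\mathbf j,m}]$ with $i\in\mathbb Z/\ell$, $\mathbf j\in(\mathbb Z/\ell)^r$, $1\le m\le s$. Let $\Phi:A\to A$ be the $\varphi$-semilinear ring automorphism with $\Phi(t_{i,\mathbf j,m})=t_{i+1,\mathbf j,m}$. Since $\Phi^\ell$ fixes all variables, $\varphi\mapsto\Phi$ extends to a continuous semilinear $G$-action. By Galois descent $A=A^\Phi\otimes_{\mathbb F}k$, where $A^\Phi$ is the symmetric algebra on the $(n+1)$-dimensional $\mathbb F$-space $A_1^\Phi$, so $P:=\mathrm{Proj}\,A^\Phi\cong\mathbb P^n_{\mathbb F}$.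

Let $\Gamma=\mu_\ell(k)^{r+1}$ with its $G$-action, and let $g=(\zeta,\boldsymbol\eta)$ act $k$-linearly on $A$ by $\lambda(g)t_{i,\mathbf j,m}=\zeta^i\boldsymbol\eta^{\mathbf j}t_{i,\mathbf j,m}$. Then
$$\Phi\lambda(g)\Phi^{-1}(t_{i+1,\mathbf j,m})=\varphi(\zeta)^i\varphi(\boldsymbol\eta)^{\mathbf j}\,t_{i+1,\mathbf j,m},$$
while $\lambda(\varphi(g))$ multiplies the same variable by $\varphi(\zeta)^{i+1}\varphi(\boldsymbol\eta)^{\mathbf j}$. So on $A_1$
$$\Phi\lambda(g)\Phi^{-1}=\varphi(\zeta)^{-1}\lambda(\varphi(g)),\tag{3}$$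
and on $P_k$ simply $\Phi g\Phi^{-1}=\varphi(g)$.

**Step 2: the quotient over $\mathbb F$.** We check that the quotient by $\Gamma$ is defined over $\mathbb F$. On $A_{\ell e}$ the scalar in (3) becomes $\varphi(\zeta)^{-\ell e}=1$. Hence $B:=(\bigoplus_eA_{\ell e})^\Gamma$ is $\Phi$-stable. Moreover $\mathrm{Proj}\,B=P_k/\Gamma$: for homogeneous $f\in B$ of positive degree, $D_+(f)\subset P_k$ is affine, $\Gamma$-stable, and its invariant functions are the degree-$0$ part of $B_f$; such $D_+(f)$ cover $P_k$, since for a point and a linear form $h$ such that no $\lambda(g)h$ vanishes at it, the product $\prod_g\lambda(g)h$ is invariant of degree $\ell^{r+1}$. So $P_k/\Gamma$ descends to a projective variety $Q$ over $\mathbb F$, and the finite morphism $\pi:P\to Q$ is defined over $\mathbb F$.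

For $1\ne g\in\Gamma$ the map $(i,\mathbf j)\mapsto\zeta^i\boldsymbol\eta^{\mathbf j}$ is a surjective homomorphism $(\mathbb Z/\ell)^{r+1}\to\mu_\ell(k)$, so each eigenspace of $\lambda(g)$ on $A_1$ has dimension $\ell^rs$, and the fixed points of $g$ form a union of linear subspaces of dimension $\ell^rs-1$. Thus the locus $\mathcal W\subset P$ of points with non-trivial stabilizer, closed and stable under $\Phi$ and $\Gamma$, has dimension $\ell^rs-1$. Let $\mathcal W_Q=\pi(\mathcal W)$ and $U=Q\setminus\mathcal W_Q$. Then $P_k\setminus\mathcal W_k\to U_k$ is an étale $\Gamma$-torsor and $U$ is smooth of dimension $n$.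

**Step 3: hypersurface sections that avoid the bad locus.** Embed $Q\subset\mathbb P^N_{\mathbb F}$. We choose successively hypersurfaces $H_1,\dots,H_c$ over $\mathbb F$ such that $U\cap H_1\cap\dots\cap H_i$ is smooth of dimension $n-i$ and $H_i$ contains no irreducible component of $\mathcal W_Q\cap H_1\cap\dots\cap H_{i-1}$. For the second condition, prescribe non-vanishing on a finite reduced subscheme $Z$ consisting of one closed point of each component. As $Z\cap U=\emptyset$, Poonen's Theorem 1.2 applies to $U\cap H_1\cap\dots\cap H_{i-1}$ and gives a positive density of admissible equations. Then $\dim(\mathcal W_Q\cap H_1\cap\dots\cap H_i)\le\ell^rs-1-i$, and since $c\ge\ell^rs$, the variety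
$$X:=Q\cap H_1\cap\dots\cap H_c$$
lies in $U$. It is non-empty, being a section of the $n$-dimensional projective variety $Q$ by $c<n$ hypersurfaces, and it is smooth and projective of dimension $d$. Let $Y=\pi^{-1}(X)\subset P$. It is étale over $X$, hence smooth of dimension $d$, and $Y_k\to X_k$ is a $\Gamma$-torsor. As $\pi$ is finite, $\pi^*\mathcal O_Q(1)$ is ample, so $Y$ is the intersection of $c=n-d$ hypersurfaces of positive degree in $P\cong\mathbb P^n$.

**Step 4: low-degree cohomology of $Y_k$.** We show that $Y_k$ looks like $P_k$ below degree $d$. The variety $P_k\setminus Y_k$ is a union of $c$ affine open sets of dimension $n$ with affine intersections. An affine variety of dimension $n$ has no cohomology above degree $n$, and by Mayer–Vietoris each further open set raises the bound by at most one, so $H^j(P_k\setminus Y_k,\mathbb Z/\ell^\nu)=0$ for $j>n+c-1$. By Poincaré duality $H_c^i(P_k\setminus Y_k,\mathbb Z/\ell^\nu)=0$ for $i\le n-c=d$. The exact sequence of the pair gives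
$$H^i(P_k,\mathbb Z/\ell^\nu)\to H^i(Y_k,\mathbb Z/\ell^\nu)\ \text{ is bijective for } i<d.\tag{4}$$
So $Y_k$ is connected, hence also $X_k=Y_k/\Gamma$; $H^1(Y_k,\mathbb Z/\ell^\nu)=0$; and $\Gamma$ acts trivially on $H^i(Y_k,\mathbb Z/\ell^\nu)$ for $i<d$, these groups being $0$ or generated by a power of the hyperplane class.

**Step 5: line bundles on $X_k$.** Recall that a $\Gamma$-linearization of a line bundle on $Y_k$ is a lift of the $\Gamma$-action to the bundle; since $\Gamma$ acts freely on $Y_k$, it is the same as a descent of the bundle to $X_k$, and two linearizations of one bundle differ by a character $\Gamma\to H^0(Y_k,\mathcal O^*)=k^*$. For $\chi\in\Gamma^\vee:=\mathrm{Hom}(\Gamma,\mu_\ell(k))$ let $L_\chi\in\mathrm{Pic}(X_k)$ come from the trivial bundle with linearization $\chi$. If $L_\chi$ is trivial, a constant function transforms by $\chi$, so $\chi=1$: the map $\chi\mapsto L_\chi$ is injective. An $\ell$-torsion line bundle on $X_k$ pulls back to $\mathrm{Pic}(Y_k)[\ell]$, a quotient of $H^1(Y_k,\mu_\ell)=0$, so it is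 some $L_\chi$. As $H^0(X_k,\mathcal O^*)=k^*$ is $\ell$-divisible, Kummer theory gives
$$H^1(X_k,\mu_\ell)=\mathrm{Pic}(X_k)[\ell]=\{L_\chi\}\cong\Gamma^\vee .\tag{5}$$
Let $a,b_1,\dots,b_r$ be the coordinate characters, $a(\zeta,\boldsymbol\eta)=\zeta$ and $b_i(\zeta,\boldsymbol\eta)=\eta_i$, a basis of $\Gamma^\vee$. They satisfy $\chi(\varphi(g))=\varphi(\chi(g))$. Transport by $\Phi$ turns the linearization $\chi$ into $\varphi(g)\mapsto\varphi(\chi(g))=\chi(\varphi(g))$, i.e. into $\chi$ again; so $G$ acts trivially on (5).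

**Step 6: a line bundle $M$ that Frobenius moves.** The linearization $\lambda$ of $\mathcal O(1)$ gives $M\in\mathrm{Pic}(X_k)$ with pullback $\mathcal O_{Y_k}(1)$. Transport of structure by $\Phi$ carries $\lambda$ to the linearization $\lambda'$ with $\lambda'(\varphi(g))=\Phi\lambda(g)\Phi^{-1}$. By (3), $\lambda'(h)=a(h)^{-1}\lambda(h)$. Hence
$$\varphi M=M+\varepsilon L_a,\qquad\varepsilon=\pm1 .\tag{6}$$
So $\ell M$ is $G$-invariant, and $M$ is invariant under $\varphi^\ell$. Because $H^1(G,k^*)=0$ and Brauer groups of finite fields vanish, $\mathrm{Pic}(X)=\mathrm{Pic}(X_k)^G$ and $\mathrm{Pic}(X_K)=\mathrm{Pic}(X_k)^{\mathrm{Gal}(k/K)}$. Thus there are $L,L_{b_i}\in\mathrm{Pic}(X)$ with $L_k=\ell M$ and $(L_{b_i})_k=L_{b_i}$ of order $\ell$, and $M\in\mathrm{Pic}(X_K)$ with $L_K=\ell M$.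

**Step 7: the cycles.** For $\mathbf c\in(\mathbb Z/\ell)^r$ put $L_{\mathbf c}=\sum c_iL_{b_i}$ and
$$z_{\mathbf c}:=c_1(L)\cdot c_1(L_{\mathbf c})\in CH^2(X).$$
This is additive in $\mathbf c$, and $z_{\mathbf c}|_{X_K}=0$ by (1). So $z_{\mathbf c}\in CH^2(X)_{\overline{\mathbb F}\text{-alg}}$. What remains is $z_{\mathbf c}\notin A(X)$ for $\mathbf c\ne0$.

## 6. Group cohomology inside $H^*(X_k)$

**Lemma 5.** $H^i(\Gamma,\mathbb F_\ell)\to H^i(X_k,\mathbb F_\ell)$ is injective for $i\le d$.

*Proof.* We show that no differential hits the bottom row of the multiplicative Hochschild–Serre spectral sequence $E_2^{u,v}=H^u(\Gamma,H^v(Y_k,\mathbb F_\ell))\Rightarrow H^{u+v}(X_k,\mathbb F_\ell)$ in degrees $\le d$. By (4), for $v<d$ the row $v$ is $0$ if $v$ is odd, and $H^*(\Gamma,\mathbb F_\ell)\cdot h^j$ if $v=2j$, with $h$ the hyperplane class. The element $h^j\in E_2^{0,2j}$ is the restriction of $\rho(c_1(M))^j\in H^{2j}(X_k,\mathbb F_\ell)$, so it is a permanent cycle; elements of row $0$ are permanent cycles for trivial reasons. Hence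 all differentials starting in rows $v<d$ vanish. A differential $d_m$ into $E_m^{i,0}$ starts in $E_m^{i-m,m-1}$, with $m-1\le i-1<d$, so it is $0$. $\square$

**Lemma 6.** $H^3(X_k,\mathbb Z_\ell(2))$ is spanned by the classes $\mathrm{Bock}(\chi\cup\chi')$ with $\chi,\chi'\in H^1(X_k,\mu_\ell)$. In particular $G$ acts trivially on it.

*Proof.* We first show that the group is killed by $\ell$. The Hochschild–Serre spectral sequences with coefficients $\mathbb Z/\ell^\nu$ consist of finite groups, so their limit is a spectral sequence with $E_2^{u,v}=\varprojlim_\nu H^u(\Gamma,H^v(Y_k,\mathbb Z/\ell^\nu))$ converging to $H^{u+v}(X_k,\mathbb Z_\ell)$. As $d>3$, by (4) the rows $v=0,1,2,3$ are $H^u(\Gamma,\mathbb Z_\ell),0,H^u(\Gamma,\mathbb Z_\ell),0$. Here $\varprojlim_\nu H^u(\Gamma,\mathbb Z/\ell^\nu)=H^u(\Gamma,\mathbb Z_\ell)$: in $0\to H^u(\Gamma,\mathbb Z_\ell)/\ell^\nu\to H^u(\Gamma,\mathbb Z/\ell^\nu)\to H^{u+1}(\Gamma,\mathbb Z_\ell)[\ell^\nu]\to0$ the groups $H^*(\Gamma,\mathbb Z_\ell)$ are finitely generated over $\mathbb Z_\ell$,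 and the transition maps on the right are multiplication by $\ell$, so the limit of the right-hand terms is $0$. Since $E_2^{1,2}=\mathrm{Hom}(\Gamma,\mathbb Z_\ell)=0$, $H^3(X_k,\mathbb Z_\ell)$ is a quotient of $H^3(\Gamma,\mathbb Z_\ell)$. The latter is killed by $\ell$: the cohomology of $\mathbb Z/\ell$ is computed by $\mathbb Z_\ell\xrightarrow{0}\mathbb Z_\ell\xrightarrow{\ell}\mathbb Z_\ell\xrightarrow{0}\cdots$, the sum of $\mathbb Z_\ell$ in degree $0$ and shifts of $\mathbb Z_\ell\xrightarrow{\ell}\mathbb Z_\ell$; in the tensor product of $r+1$ such complexes all summands except $\mathbb Z_\ell$ in degree $0$ have a factor on which $\ell$ is null-homotopic. Since the image of $\mathrm{Bock}$ is the $\ell$-torsion, $\mathrm{Bock}:H^2(X_k,\mu_\ell^{\otimes2})\to H^3(X_k,\mathbb Z_\ell(2))$ is surjective.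

Next we find which elements of $H^2$ matter. By the mod $\ell$ spectral sequence, whose row $1$ is $0$, $H^2(X_k,\mathbb F_\ell)$ is spanned by the image of $H^2(\Gamma,\mathbb F_\ell)$, that is by products $\chi\cup\chi'$ and classes $\beta\chi$, together with $\rho(c_1(M))$. The classes $\beta\chi=\rho(\mathrm{Bock}\,\chi)$ and $\rho(c_1(M))$ lie in the image of $\rho$, so $\mathrm{Bock}$ kills them. Finally $\mathrm{Bock}$ and $\cup$ are $G$-equivariant, and $G$ acts trivially on $H^1(X_k,\mu_\ell)$. $\square$

**Lemma 7.** Let $x,y\in H^1(X_k,\mu_\ell)$ be linearly independent and $\alpha=\mathrm{Bock}(x\cup y)\in H^3(X_k,\mathbb Z_\ell(2))$. Then $Q_1(\rho(\alpha))\ne0$.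

*Proof.* Let $u=\beta x$, $v=\beta y$. Then $\rho(\alpha)=\beta(x\cup y)=uy-xv$, and by (a) and the derivation property
$$Q_1\rho(\alpha)=uQ_1(y)-Q_1(x)v=uv^\ell-u^\ell v .$$
By (5), or by Hochschild–Serre with $H^1(Y_k,\mathbb F_\ell)=0$, $x$ and $y$ come from linearly independent classes in $H^1(\Gamma,\mathbb F_\ell)$, so $Q_1\rho(\alpha)$ is the image of the corresponding element $uv^\ell-u^\ell v$ of $H^{2\ell+2}(\Gamma,\mathbb F_\ell)$. That element is non-zero because $u,v$ are algebraically independent in $H^*(\Gamma,\mathbb F_\ell)$. Now apply Lemma 5 in degree $2\ell+2\le d$. $\square$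

This is where the hypothesis $d\ge2\ell+2$ is used.

## 7. The class of $z_{\mathbf c}$ is $\pm\partial\,\mathrm{Bock}(x\cup\bar y_{\mathbf c})$

**Lifting the torsion bundles.** We express $c_1(L_{b_i})$ as a Bockstein over $\mathbb F$. By Kummer theory choose $y_i\in H^1(X,\mu_\ell)$ mapping to $L_{b_i}\in\mathrm{Pic}(X)[\ell]$. Its restriction $\bar y_i\in H^1(X_k,\mu_\ell)$ corresponds to $b_i$ in (5). The inclusions give a map from $0\to\mu_{\ell^\nu}\to\mu_{\ell^{\nu+1}}\xrightarrow{\ell^\nu}\mu_\ell\to0$, which defines $\mathrm{Bock}$, to $0\to\mu_{\ell^\nu}\to\mathbb G_m\xrightarrow{\ell^\nu}\mathbb G_m\to0$, which defines $c_1$ mod $\ell^\nu$ up to sign. So $c_1(L_{b_i})=\pm\mathrm{Bock}(y_i)$ in $H^2(X,\mathbb Z_\ell(1))$, with the same sign for all $i$.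

**Lemma 8.** $\rho(c_1(L))=\partial(x)$ for some $x\in H^1(X_k,\mu_\ell)$, and $x,\bar y_1,\dots,\bar y_r$ are linearly independent.

*Proof.* On $X_k$ the class $\rho(c_1(L))\in H^2(X,\mu_\ell)$ restricts to $\ell\rho(c_1(M))=0$; so $x$ exists by (2). The $\bar y_i$ are independent because the $b_i$ are. Suppose $x=\sum j_i\bar y_i$. The plan is to pass to a cover that kills the $y_i$ but not $L_a$, and to see there that $M$ would become Galois invariant.

Let $f:X'\to X$ be the $\mu_\ell^r$-torsor defined by $(y_1,\dots,y_r)$, so $f^*y_i=0$. Over $k$ it is $Y_k\times^\Gamma\mu_\ell^r$ via the surjection $(b_1,\dots,b_r):\Gamma\to\mu_\ell(k)^r$ (up to a sign that does not affect the kernel), so $X'_k=Y_k/\Gamma'$ with $\Gamma'=\bigcap\ker b_i=\mu_\ell(k)\times1$. This is connected, smooth and projective.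

Now $\rho(c_1(f^*L))=\partial(f^*x)=\partial\bigl(\sum j_if^*\bar y_i\bigr)=0$. As $\mathrm{Pic}(X')/\ell\hookrightarrow H^2(X',\mu_\ell)$, we get $f^*L=\ell N$ with $N\in\mathrm{Pic}(X')$. Since $f^*L_k=\ell f^*M$, the class $N_k-f^*M$ lies in $\mathrm{Pic}(X'_k)[\ell]$. The argument for (5), applied to the $\Gamma'$-torsor $Y_k\to X'_k$ with $H^1(Y_k,\mu_\ell)=0$, identifies this group with $\mathrm{Hom}(\Gamma',\mu_\ell(k))$, of order $\ell$. It is generated by $f^*L_a$, which corresponds to $a|_{\Gamma'}\ne1$ and is $G$-invariant. So $\varphi$ fixes $N_k-f^*M$. It also fixes $N_k$, hence $f^*M$. But by (6), $f^*(\varphi M-M)=\varepsilon f^*L_a\neq0$, a contradiction. $\square$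

**Lemma 9.** For $\mathbf c\in(\mathbb Z/\ell)^r$ let $\bar y_{\mathbf c}=\sum c_i\bar y_i$ and $\alpha_{\mathbf c}=\mathrm{Bock}(x\cup\bar y_{\mathbf c})$. Then $\mathrm{cl}(z_{\mathbf c})=\pm\partial(\alpha_{\mathbf c})$ in $H^4(X,\mathbb Z_\ell(2))$.

*Proof.* Let $y_{\mathbf c}=\sum c_iy_i$. Connecting maps are linear under cup product with classes that lift to $\mathbb Z_\ell$, and $\partial$ has the compatibilities 2 and 3 of Section 3. So
$$\mathrm{cl}(z_{\mathbf c})=\pm c_1(L)\cup\mathrm{Bock}(y_{\mathbf c})=\pm\mathrm{Bock}\bigl(\rho(c_1(L))\cup y_{\mathbf c}\bigr)=\pm\mathrm{Bock}\bigl(\partial(x)\cup y_{\mathbf c}\bigr)=\pm\mathrm{Bock}\,\partial(x\cup\bar y_{\mathbf c})=\pm\partial(\alpha_{\mathbf c}).\ \square$$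

*Why the factors $b_i$ are needed.* Suppose we had taken $\Gamma=\mu_\ell(k)$, with the character $a$ alone, and multiplied $c_1(L)$ by $c_1(L_a)$. Then $H^1(X_k,\mu_\ell)$ is one-dimensional, so $x$ is a multiple of the class $\bar y$ of $L_a$, and $\alpha$ is a multiple of $\mathrm{Bock}(\bar y\cup\bar y)$. This is $0$: for $\ell$ odd $\bar y\cup\bar y=0$, and for $\ell=2$ it equals $\beta\bar y=\rho(\mathrm{Bock}\,\bar y)$, which $\mathrm{Bock}$ kills. So the class of the cycle would vanish.

## 8. $z_{\mathbf c}\notin A(X)$: proof of Theorem 2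

Let $0\ne\mathbf c\in(\mathbb Z/\ell)^r$ and suppose $z_{\mathbf c}\in A(X)$. By Lemma 9 and Proposition 4, $\partial(\alpha_{\mathbf c})=\partial(\gamma)$ with $\gamma\in\mathcal N$ (a subgroup, so signs do not matter). By (2), $\partial$ is injective on $H^3(X_k,\mathbb Z_\ell(2))_G$, which equals $H^3(X_k,\mathbb Z_\ell(2))$ by Lemma 6. Hence $\alpha_{\mathbf c}=\gamma\in\mathcal N$, i.e. $Q_1\rho(\alpha_{\mathbf c})=0$. But $\bar y_{\mathbf c}$ is a non-zero combination of the $\bar y_i$, so $x,\bar y_{\mathbf c}$ are linearly independent by Lemma 8, and Lemma 7 gives $Q_1\rho(\alpha_{\mathbf c})\ne0$, a contradiction.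

So $\mathbf c\mapsto z_{\mathbf c}$ is a homomorphism $(\mathbb Z/\ell)^r\to\ker(CH^2(X)\to CH^2(X_K))$ whose composite to $CH^2(X)/A(X)$ is injective. Since $CH^2(X)_{\rm alg}\subseteq A(X)$ by Lemma 1, the induced map $(\mathbb Z/\ell)^r\to CH^2(X)_{\overline{\mathbb F}\text{-alg}}/CH^2(X)_{\rm alg}$ is injective too. Theorem 2 is proved: over every finite field the guess of Section 1 fails. $\blacksquare$

## 9. Finite extensions, higher codimension, and dimensions

**Base change.** For $\mathbf c\ne0$ and a finite extension $\mathbb F'/\mathbb F$, the class $z_{\mathbf c}|_{X_{\mathbb F'}}$ is algebraically trivial over $\mathbb F'$ if and only if $\ell\mid[\mathbb F':\mathbb F]$. If $\ell\mid[\mathbb F':\mathbb F]$, then $K\subseteq\mathbb F'$ and the class is $0$. Conversely, if $z_{\mathbf c}|_{X_{\mathbb F'}}$ is algebraically trivial, it lies in $A(X_{\mathbb F'})$, so by Lemma 1(ii) its push-forward $[\mathbb F':\mathbb F]\,z_{\mathbf c}$ lies in $A(X)$. As $z_{\mathbf c}$ has order exactly $\ell$ in $CH^2(X)/A(X)$, this forces $\ell\mid[\mathbb F':\mathbb F]$.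

**All codimensions $i\ge2$.** Let $m\ge i-2$ and let $h$ be the hyperplane class on $X\times\mathbb P^m$. The class $z_{\mathbf c}\cdot h^{i-2}\in CH^i(X\times\mathbb P^m)$ (with $z_{\mathbf c}$ pulled back) is zero over $K$. For $\mathbf c\ne0$ it is not algebraically trivial over $\mathbb F$. Multiplication by $h^{m-i+2}$ and push-forward to $X$ can be carried out on the families $W$ over $T$, so they preserve algebraic triviality; and they send $z_{\mathbf c}\cdot h^{i-2}$ to the push-forward of $z_{\mathbf c}\cdot h^m$, which is $z_{\mathbf c}$.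

**Dimensions.** The condition $d\ge2\ell+2$ with $\ell=2$ for $p\neq2$ and $\ell=3$ for $p=2$ gives examples of every dimension $d\ge6$ if $p\ne2$ and of every dimension $d\ge8$ if $p=2$. No claim is made that these bounds are optimal.
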